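# The growth rate of pseudoholomorphic sections is an integer, at most the dimension

## 1. A twisted torus bundle over $\mathbb P^1$

Let $z$ be the affine coordinate on $\mathbb P^1$, put $w=1/z$ near $\infty$, and let $(u,v)$ be coordinates on $T^2=\mathbb R^2/\mathbb Z^2$. On $Y=\mathbb P^1\times T^2$ consider
$$\tau(z)=i\Big(1+\frac1{1+|z|^2}\Big)=i\Big(1+\frac{|w|^2}{1+|w|^2}\Big),\qquad \theta=du+\tau\,dv .$$
The function $\tau$ is smooth on $\mathbb P^1$, non-constant, and has positive imaginary part.

Recall that an almost complex structure $J$ on $X$ (an endomorphism of $TX$ with $J^2=-1$) is the same thing as a splitting of the complex 1-forms into $\Lambda^{1,0}\oplus\Lambda^{0,1}$ with $\Lambda^{0,1}=\overline{\Lambda^{1,0}}$: a form $\alpha$ lies in $\Lambda^{1,0}$ when $\alpha(J\xi)=i\alpha(\xi)$. On $Y$ we declare $\Lambda^{1,0}$ to be spanned by $dz$ (by $dw$ near $\infty$) and $\theta$. This is allowed, since $\theta\wedge\bar\theta=(\bar\tau-\tau)\,du\wedge dv$ vanishes nowhere, so that $dz,\theta,d\bar z,\bar\theta$ are independent.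

This $J$ does not come from complex coordinates. Indeed $dv=(\theta-\bar\theta)/(\tau-\bar\tau)$ and $d\theta=d\tau\wedge dv$, so the $(0,2)$-part of $d\theta$ is
$$-\frac{\tau_{\bar z}}{\tau-\bar\tau}\,d\bar z\wedge\bar\theta,\qquad \tau_{\bar z}=\frac{-iz}{(1+|z|^2)^2},$$
which is nonzero for $z\ne0,\infty$. For a complex manifold, $d$ of a $(1,0)$-form never has a $(0,2)$-part.

Which functions are holomorphic on $(Y,J)$? Call $f$ *$J$-holomorphic* if $df\in\Lambda^{1,0}$, say $df=A\,dz+B\theta$. Apply $d$:
$$0=dA\wedge dz+dB\wedge\theta+B\,d\theta .$$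
The first two terms have no $(0,2)$-part, so $B\tau_{\bar z}=0$. Hence $B=0$ where $z\neq0,\infty$, and by continuity everywhere (near $\infty$ use $w$). So $df=A\,dz$: the function $f$ is locally constant along the tori, depends on $z$ alone, and is holomorphic in $z$. In complex dimension $2$ there is only one independent local holomorphic function.

Now pull back $\mathcal O(1)$ from $\mathbb P^1$ to a line bundle $L$ on $Y$. A section of $L^{m}=L^{\otimes m}$ is a pair of functions, $f_0$ on $\{z\neq\infty\}$ and $f_1$ on $\{z\ne0\}$, with $f_0=z^mf_1$ on the overlap. Call it pseudoholomorphic if $f_0$ and $f_1$ are $J$-holomorphic. By the computation above, $f_0=g_0(z)$ and $f_1=g_1(w)$ with $g_0,g_1$ entire and $g_0(z)=z^mg_1(1/z)$, so $g_0$ is a polynomial of degree at most $m$. The space of pseudoholomorphic sections of $L^m$ has dimension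
$$P_m=m+1 .$$

The dimension grows like $m^1$ on a space of complex dimension $2$. On $(\mathbb P^n,\mathcal O(1))$ it is $\binom{m+n}n$, which grows like $m^n$. Two things about these exponents are not clear in general. Could $P_m$ grow faster than $m^{n}$ on an almost complex manifold of complex dimension $n$? Could it grow like $m^{1/2}$? When $J$ is not integrable there is no algebraic geometry at hand to exclude this, and, as on $Y$, local holomorphic functions are scarce.

## 2. Pseudoholomorphic structures and the Iitaka dimension

Throughout, $(X,J)$ is a closed (compact, without boundary) almost complex manifold of complex dimension $n\ge1$, $L$ is a complex line bundle over $X$, and everything is smooth. We do not assume $X$ connected unless we say so. For a function, $\bar\partial f$ is the $(0,1)$-part of $df$; so $f$ is $J$-holomorphic if and only if $\bar\partial f=0$.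

**Definition (pseudoholomorphic structure).** A pseudoholomorphic structure on $L$ is a first-order operator $\bar\partial_L:\Gamma(L)\to\Gamma(\Lambda^{0,1}X\otimes L)$ with $\bar\partial_L(fs)=\bar\partial f\otimes s+f\,\bar\partial_Ls$. It is equivalent to a bundle almost complex structure $\mathcal J$ on $L$.

In a local frame $\varepsilon$ we have $\bar\partial_L\varepsilon=a\otimes\varepsilon$ for some $(0,1)$-form $a$, and any $a$ is allowed. The powers $L^m$ carry induced structures with $\bar\partial(s\otimes t)=\bar\partial s\otimes t+s\otimes\bar\partial t$, so that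
$$\bar\partial(g\varepsilon^m)=(\bar\partial g+mga)\otimes\varepsilon^m. \tag{1}$$
Write $H_m=H^0(X,(L^{m},\mathcal J))$ for the space of pseudoholomorphic sections of $L^m$, those killed by $\bar\partial$, and $P_m=P_{L^{\otimes m},\mathcal J}=\dim H_m$. This space is known to be finite-dimensional. By the product rule, products of pseudoholomorphic sections are pseudoholomorphic; and if $s_0,s\in H_m$, then $s/s_0$ is $J$-holomorphic on $\{s_0\neq0\}$.

**Definition (Iitaka dimension).**
$$\kappa^J(X,(L,\mathcal J))=\begin{cases}-\infty,&\text{if }P_m=0\text{ for all }m\ge1,\\[4pt]\limsup_{m\to\infty}\dfrac{\log P_m}{\log m},&\text{otherwise.}\end{cases}$$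

*Example.* Let $X=\mathbb C/(\mathbb Z+i\mathbb Z)$, $z=x+iy$, and let $L$ be trivial with frame $1$ and $\bar\partial_L1=c\,d\bar z$, where $c$ is constant. A section $f$ of $L^m$ is pseudoholomorphic if and only if $f_{\bar z}+mcf=0$. Expand $f$ in the characters $e^{2\pi i(kx+ly)}$; since $\partial_{\bar z}=\frac12(\partial_x+i\partial_y)$ multiplies this character by $\pi i(k+il)$, the coefficients satisfy $(\pi i(k+il)+mc)f_{kl}=0$. For $c=\pi/2$ the bracket vanishes only for $k=0$, $l=m/2$. So $P_m=1$ for even $m$, $P_m=0$ for odd $m$, and $\kappa^J=0$. For $c=\sqrt2\,\pi$ the bracket never vanishes when $m\ge1$, and $\kappa^J=-\infty$.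

The question, taken from Haojie Chen, Weiyi Zhang, "Kodaira dimensions of almost complex manifolds II", arXiv:2004.12825 (2020), is whether $\kappa^J\le\dim_{\mathbb C}X$ always holds and whether $\kappa^J$ is always an integer or $-\infty$. Both answers are yes, and the integer is a rank.

**Definition (the rank $d$).** If some $P_m\neq0$ with $m\ge1$, let $d$ be the largest $r\ge0$ for which there are $m\ge1$, $s_0,\dots,s_r\in H_m$ and $x\in X$ with
$$s_0(x)\neq0,\qquad\big(d(s_1/s_0)\wedge\dots\wedge d(s_r/s_0)\big)(x)\neq0 \tag{2}$$
(for $r=0$: only $s_0(x)\ne0$).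

Since each $d(s_j/s_0)$ lies in $\Lambda^{1,0}$, which has rank $n$, we have $0\le d\le n$. In words, $d$ is the maximal complex rank of the maps $x\mapsto[s_0(x):\dots:s_r(x)]$ over all powers of $L$. On $Y$ the sections with $f_0=1$ and $f_0=z$ have quotient $z$, and all quotients of sections are functions of $z$, so $d=1$. On $(\mathbb P^n,\mathcal O(1))$, $d=n$.

**Theorem A.** Suppose $P_m\ne0$ for some $m\ge1$. There are $C>0$ and $m_0\ge1$ such that $P_m\le C\,m^d$ for all $m\ge1$ and $P_{km_0}\ge\binom{k+d}d$ for all $k\ge1$. Hence $\kappa^J(X,(L,\mathcal J))=d\in\{0,\dots,n\}$.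

So always $\kappa^J\in\{-\infty,0,1,\dots,n\}$, with no integrability of $J$ or of $\bar\partial_L$ needed. On connected $X$ one can say more.

**Theorem B.** Let $X$ be connected.

1. There is $A$ such that for all $m\ge0$, every $0\neq s\in H_m$ vanishes to order $\le Am$ at every point.
2. $R=\bigoplus_{m\ge0}H_m$ is a domain with $H_0=\mathbb C$. If $\kappa^J\ge0$ then $\kappa^J=\operatorname{trdeg}_{\mathbb C}R-1$.
3. If $\kappa^J\ge0$ and $a=\gcd\{m\ge1:P_m>0\}$, then $\lim_{m\to\infty,\ a\mid m}P_m/m^{\kappa^J}$ exists in $(0,\infty)$ (and $P_m=0$ if $a\nmid m$).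
4. If $\kappa^J=n$, then $J$ is integrable and $\bar\partial_L^2=0$, so $(X,L)$ is a compact complex manifold with a holomorphic line bundle of maximal Iitaka dimension.
5. For every $n\ge2$, all values $-\infty,0,\dots,n-1$ occur on connected $X$ with non-integrable $J$. The value $n$ occurs for $(\mathbb P^n,\mathcal O(1))$.

Here "$s$ vanishes to order $\ge k$ at $p$" means that all derivatives of order $<k$ of $s$ vanish at $p$ in a local trivialization; this does not depend on the trivialization.

## 3. Jets and degree on a curve

Let $n=1$ and $X$ connected. There are no $(0,2)$-forms, so $J$ is integrable, and $L$ is a holomorphic line bundle: locally solve $b_{\bar z}=-\alpha$ where $\bar\partial_L\varepsilon=\alpha\,d\bar z\otimes\varepsilon$, and $e^b\varepsilon$ is a holomorphic frame. Let $D$ be the degree of $L$. Fix one point $p$. Vanishing to order $\ge k$ at $p$ imposes at most $k$ linear conditions, the first $k$ Taylor coefficients. A nonzero section of $L^m$ has exactly $mD$ zeros with multiplicity. If $D<0$, then $P_m=0$ for $m\ge1$. If $D\ge0$, take $k=mD+1$: only the zero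 section satisfies the conditions, so $P_m\le mD+1$. For $D>0$ the Riemann–Roch theorem gives $P_m\ge mD+1-g$, so $\kappa^J=1$; for $D=0$ we get $P_m\le1$ and $\kappa^J\in\{-\infty,0\}$.

This argument has two ingredients: a count of the jets that a section can have at a point, and a reason why a section that vanishes to order at least a constant times $m$ must be zero. We look for both in dimension $n$, without holomorphic coordinates.

For the second ingredient the key observation is an asymmetry. Functions *from* $X$ to $\mathbb C$ that are $J$-holomorphic are rare, as we saw on $Y$. Holomorphic maps from the disc *to* $X$ are plentiful: any two nearby points lie on one. Restricted to such a disc, sections become honest holomorphic functions.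

## 4. Holomorphic discs and a Schwarz lemma

Fix a Hermitian metric on $L$, hence norms $|s|$ on all $L^m$, and write $\|s\|=\sup_X|s|$. Fix a Riemannian metric on $X$ with distance $\mathrm{dist}$ (infinite between different components). Let $D\subset\mathbb C$ be the unit disc. A $C^1$ map $u:D\to X$ is $J$-holomorphic if $u_y=Ju_x$; then pull-back by $u$ preserves types, since $\alpha(du(i\xi))=\alpha(J\,du(\xi))$.

We use the following textbook fact. For $0<\alpha<1$ the Cauchy–Green operator
$$Tg(z)=\frac1\pi\int_D\frac{g(w)}{z-w}\,dA(w)$$
is bounded $C^\alpha(\bar D)\to C^{1,\alpha}(\bar D)$ and satisfies $\partial_{\bar z}Tg=g$. Moreover $C^\alpha(\bar D)$ is an algebra: $\|gh\|_{C^\alpha}\le\mathrm{const}\,\|g\|_{C^\alpha}\|h\|_{C^\alpha}$.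

**Lemma 1.** There are $r_0>0$, $\Lambda\ge1$, $K>0$ such that for all $p,q\in X$ with $\mathrm{dist}(p,q)<r_0$ there is a $J$-holomorphic $C^1$ map $u:D\to X$, $K$-Lipschitz, with $u(0)=p$, $u(1/2)=q$, and a frame $e$ of $u^*L$ with $\Lambda^{-1}\le|e|\le\Lambda$, such that for every $m\ge0$ and $s\in H_m$ one has $s\circ u=fe^m$ with $f$ holomorphic on $D$.

*Proof.* **Step 1: charts in which $J$ is standard at the center.** We want the equation for discs to be a small perturbation of $u_{\bar z}=0$, uniformly in $p$. Take a chart $x:O\to\mathbb R^{2n}$ around $p_0$, over which $L$ has a frame $\varepsilon$, and let $J(p)$ denote the matrix of $J$ at $p$. Let $A_0:\mathbb R^{2n}\to\mathbb C^n$ be a real-linear isomorphism with $A_0J(p_0)=iA_0$, and put $A_p=\frac12(A_0-iA_0J(p))$. Then $A_pJ(p)=\frac12(A_0J(p)+iA_0)=iA_p$, and $A_{p_0}=A_0$, so $A_p$ is invertible for $p$ near $p_0$. For a large constant $\rho$ let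
$$\varphi_p=\rho A_p\,(x-x(p)),\qquad J_p=(\varphi_p)_*J .$$
For $p$ in a compact neighborhood $V$ of $p_0$ and $\rho$ large, the image of $\varphi_p$ contains the closed unit ball of $\mathbb C^n$, whose preimages all lie in one compact subset of $O$; also $\varphi_p(p)=0$ and $J_p(0)=i$. On the unit ball $J_p-i$ has size at most a constant over $\rho$, so $J_p+i=2i+(J_p-i)$ is invertible there once $\rho$ is large.

**Step 2: the disc equation.** We rewrite $u_y=J_p(u)u_x$ in terms of $u_z,u_{\bar z}$. Since $u_x=u_z+u_{\bar z}$ and $u_y=i(u_z-u_{\bar z})$, it reads $(i-J_p)u_z=(J_p+i)u_{\bar z}$, that is,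
$$u_{\bar z}=(J_p+i)^{-1}(i-J_p)\,u_z .$$
From $J_p(J_p+i)=-1+J_pi=(J_p+i)i$ we get $(J_p+i)^{-1}J_p=i(J_p+i)^{-1}$; and $J_p(i-J_p)=J_pi+1=-(i-J_p)i$. Hence
$$(J_p+i)^{-1}(i-J_p)\,i=-(J_p+i)^{-1}J_p(i-J_p)=-i\,(J_p+i)^{-1}(i-J_p):$$
the operator is $i$-antilinear, so it is a complex matrix composed with conjugation. The equation is
$$u_{\bar z}=q_p(u)\,\overline{u_z},\qquad q_p(0)=0, \tag{3}$$
where $q_p(x)$ is smooth in $(p,x)$ and its $C^2$-norm in $x$ on the closed unit ball is bounded uniformly in $p\in V$.

**Step 3: small discs by contraction.** We solve (3) near the linear discs $\zeta z$. Put $u=tv$ with $t>0$; the equation becomes $v_{\bar z}=q_p(tv)\overline{v_z}$. For $\zeta\in\mathbb C^n$, $|\zeta|\le2$, set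
$$h_v=q_p(tv)\overline{v_z},\qquad G_\zeta(v)=\zeta z+Th_v-(Th_v)(0)$$
on the closed ball $\mathcal B=\{v\in C^{1,\alpha}(\bar D,\mathbb C^n):\|v\|\le R\}$, where $R=1+\sup_{|\zeta|\le2}\|\zeta z\|_{C^{1,\alpha}}$ and $tR\le1$. Then $|tv|\le1$, so $q_p(tv)$ is defined. The constants below do not depend on $p\in V$, $\zeta$, $t$. For $v,v'\in\mathcal B$,
$$q_p(tv)-q_p(tv')=t\int_0^1Dq_p\big(t(v'+\sigma(v-v'))\big)(v-v')\,d\sigma .$$
The argument of $Dq_p$ has $C^{1,\alpha}$-norm at most $tR\le1$, so by the bound on the second derivatives $Dq_p(\cdot)$ is bounded in $C^\alpha$. Hence $\|q_p(tv)-q_p(tv')\|_{C^\alpha}\le ct\|v-v'\|$, and with $v'=0$, $\|q_p(tv)\|_{C^\alpha}\le ct\|v\|\le cRt$. Since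
$$h_v-h_{v'}=\big(q_p(tv)-q_p(tv')\big)\overline{v_z}+q_p(tv')\,\overline{(v-v')_z},$$
we get $\|h_v\|_{C^\alpha}\le c't$ and $\|h_v-h_{v'}\|_{C^\alpha}\le c't\|v-v'\|$. As $T$ is bounded, there is $c''$ with
$$\|G_\zeta(v)-\zeta z\|\le c''t,\qquad\|G_\zeta(v)-G_\zeta(v')\|\le c''t\,\|v-v'\| .$$
Fix $t$ with $tR\le1$ and $2c''t\le1$. Then $G_\zeta$ maps $\mathcal B$ into itself and contracts by a factor at most $\frac12$. Its fixed point $v_\zeta$ satisfies $\partial_{\bar z}v_\zeta=h_{v_\zeta}$, so $tv_\zeta$ solves (3); also $v_\zeta(0)=0$ and $\|v_\zeta-\zeta z\|\le c''t$. From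
$$\|v_\zeta-v_{\zeta'}\|\le\|G_\zeta(v_\zeta)-G_\zeta(v_{\zeta'})\|+\|G_\zeta(v_{\zeta'})-G_{\zeta'}(v_{\zeta'})\|\le\tfrac12\|v_\zeta-v_{\zeta'}\|+\|(\zeta-\zeta')z\|$$
we see that $v_\zeta$ is continuous in $\zeta$.

**Step 4: hitting a prescribed point.** We want $v_\zeta(1/2)=x$ for given $|x|\le\frac12$. The continuous map $\zeta\mapsto\zeta-2v_\zeta(1/2)+2x$ satisfies
$$|\zeta-2v_\zeta(\tfrac12)+2x|\le2\,|\tfrac\zeta2-v_\zeta(\tfrac12)|+2|x|\le2c''t+1\le2,$$
so it maps $\{|\zeta|\le2\}$ into itself. By Brouwer's theorem it has a fixed point, and there $v_\zeta(1/2)=x$. Thus for every $q$ with $|\varphi_p(q)|\le t/2$ the disc $u=\varphi_p^{-1}(tv_\zeta)$, for a suitable $\zeta$, has $u(0)=p$ and $u(1/2)=q$. Since the $\varphi_p$ depend smoothly on $p$ in the compact set $V$, the sets $\{|\varphi_p(q)|\le t/2\}$ contain metric balls about $p$ of a radius independent of $p\in V$, and the maps $u$ are uniformly Lipschitz.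

**Step 5: the frame along the disc.** We remove the zeroth-order term of $\bar\partial_L$ along $u$. Write $\bar\partial_L\varepsilon=a\otimes\varepsilon$. As $u$ preserves types, $u^*a=b\,d\bar z$, and $\|b\|_{C^\alpha}$ is uniformly bounded, because $b$ is built from the coefficients of $a$ along $u$ and first derivatives of $u$. Let $e=\exp(-Tb)\,u^*\varepsilon$; then $|e|$ is bounded above and below by uniform positive constants. If $s=g\varepsilon^m\in H_m$, then $\bar\partial g+mga=0$ by (1), and pulling back, $(g\circ u)_{\bar z}+m\,b\,(g\circ u)=0$. So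
$$f=(g\circ u)\exp(mTb)$$
is $C^1$ with $f_{\bar z}=0$, and $s\circ u=(g\circ u)\,u^*\varepsilon^m=fe^m$.

Finally cover $X$ by the interiors of finitely many such $V$, and take the worst constants. $\square$

Note that $\Lambda$ does not depend on $m$: the frame of $u^*L^m$ is $e^m$, and so it distorts norms by at most $\Lambda^m$.

**Lemma 2 (Schwarz).** If $s\in H_m$ vanishes to order $\ge k$ at $p$, then $|s(q)|\le2^{-k}\Lambda^{2m}\|s\|$ for $\mathrm{dist}(p,q)<r_0$.

*Proof.* Take $u,e,f$ from Lemma 1. On $D$, $|f|=|s\circ u|/|e|^m\le\Lambda^m\|s\|$. By Taylor's formula $|s|$ is $O(\mathrm{dist}(p,\cdot)^k)$ near $p$, and $u$ is Lipschitz with $u(0)=p$, so $f(z)=O(|z|^k)$ and $f/z^k$ is holomorphic on $D$. By the maximum principle on $|z|\le\rho$ with $\frac12<\rho<1$, $2^k|f(1/2)|\le\rho^{-k}\Lambda^m\|s\|$. Let $\rho\to1$: $|f(1/2)|\le2^{-k}\Lambda^m\|s\|$. Then $|s(q)|=|f(1/2)|\,|e(1/2)|^m\le\Lambda^m|f(1/2)|$. $\square$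

## 5. Counting jets in $n$ variables gives $m^n$, and no more

With Lemma 2 the argument for curves can be imitated directly. We need the number of jets that a section can have at a point.

**Lemma 3.** For every $p\in X$ and $m,k\ge1$, the subspace of $s\in H_m$ vanishing to order $\ge k$ at $p$ has codimension at most $\binom{n+k-1}n$.

*Proof.* Take coordinates $z$ centered at $p$ with $J(p)$ standard. Near $p$ the vectors killed by $\Lambda^{1,0}$ are spanned by fields $\bar Z_j=\partial_{\bar z_j}+\sum_ka_{jk}\partial_{z_k}$ with $a_{jk}(0)=0$. For $s=g\varepsilon^m\in H_m$, (1) says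
$$\partial_{\bar z_j}g=-\sum_ka_{jk}\,\partial_{z_k}g-m\,a(\bar Z_j)\,g .$$
Suppose $g$ vanishes to order $\ge l$ at $0$, and let $g_l$ be the degree-$l$ part of its Taylor expansion, a polynomial in $z,\bar z$. The right side is $O(|z|^l)$, so the degree-$(l-1)$ part of the left side, $\partial_{\bar z_j}g_l$, is zero. Hence $g_l$ is a homogeneous polynomial of degree $l$ in $z_1,\dots,z_n$ alone. So passing from order $\ge l$ to order $\ge l+1$ costs at most $\binom{n+l-1}{n-1}$ dimensions, and summing over $0\le l<k$ gives $\binom{n+k-1}n$, the number of monomials of degree $<k$. $\square$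

Now cover $X$ by balls $B(p_i,r_0)$, $i=1,\dots,N$, and let $k=\lfloor2m\log_2\Lambda\rfloor+1$, so that $2^{-k}\Lambda^{2m}<1$. If $s\in H_m$ vanishes to order $\ge k$ at all $p_i$, then Lemma 2 gives $\|s\|\le2^{-k}\Lambda^{2m}\|s\|$, so $s=0$. Therefore $P_m\le N\binom{n+k-1}n$, which is at most a constant times $m^n$. This already answers the first question: $\kappa^J\le n$.

It says nothing about the second. The sections that one can write down, monomials in $s_0,\dots,s_d$, number about $m^d$ (Section 7). If $d<n$, the exponent is caught only between $d$ and $n$. On the $Y$ of Section 1 the bound is a constant times $m^2$ while $P_m=m+1$. Lemma 3 itself cannot be improved: on $(\mathbb P^n,\mathcal O(1))$ with $k\le m$, polynomials of degree $\le m$ in affine coordinates realize all holomorphic jets of order $<k$ at the origin. So the differential equation at an arbitrary point does not know about $d$. We need a count of jets that sees $d$, and it must hold for all $m$ at once.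

There is one freedom that we have not used: Lemma 2 does not care where in each small ball the center sits. We put the center at a point where the rank in (2) is maximal among nearby points. There every section of every $L^m$ turns out to be a power series in at most $d$ variables.

## 6. Sections as power series in the quotients $s_j/s_0$

**Lemma 4.** Let $U\subset X$ be open and assume some section in some $H_m$, $m\ge1$, is not identically $0$ on $U$. Let $r=r(U)$ be the largest integer for which condition (2) holds, for some $m\ge1$ and $s_0,\dots,s_r\in H_m$, at some $x\in U$. Let $q\in U$, $\mu\ge1$ and $s_0,\dots,s_r\in H_\mu$ realize it, and put $\Phi=(\varphi_1,\dots,\varphi_r)$, $\varphi_j=s_j/s_0$. Then there are a neighborhood $W\subset U$ of $q$ on which $\Phi$ is a submersion with connected fibers onto a ball $\Delta\subset\mathbb C^r$ centered at $\Phi(q)$, and a section $e$ of $L|_W$ with $e^\mu=s_0$ and $\bar\partial_Le=0$, such that for all $m\ge1$ each $t\in H_m$ is on $W$ of the form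
$$t=(f_t\circ\Phi)\,e^m,\qquad f_t\text{ holomorphic on }\Delta. \tag{4}$$
The order of vanishing of $t$ at $q$ equals that of $f_t$ at $\Phi(q)$. Consequently the subspace of $t\in H_m$ vanishing to order $\ge k$ at $q$ has codimension $\le\binom{r+k-1}r$ in $H_m$, for all $m,k\ge1$.

On $Y$, with $U=Y$, $f_0=1$ for $s_0$ and $f_0=z$ for $s_1$, this says that a section of $L^m$ is near $q$ a function of $z$ times $e^m$, and vanishing to order $\ge k$ costs at most $k$ conditions instead of $\binom{k+1}2$.

*Proof.* **Step 1: coordinates and the root $e$.** We set up the model in which to expand. The forms $d\varphi_j\in\Lambda^{1,0}$ are complex-linear on $(T_qX,J)$ and independent at $q$, so $d\Phi:T_qX\to\mathbb C^r$ is complex linear and onto. Hence we may choose coordinates $(\Phi,y)$ identifying a neighborhood $W\subset U$ of $q$ with $\Delta\times(\text{ball})$, with $s_0\neq0$ on $W$ and $L|_W$ trivial. In a frame $\varepsilon$, $s_0=g\varepsilon^\mu$ with $g$ nowhere zero; as $W$ is contractible, $g$ has a smooth $\mu$-th root, which gives $e$ with $e^\mu=s_0$. From $0=\bar\partial(e^\mu)=\mu e^{\mu-1}\bar\partial_Le$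 we get $\bar\partial_Le=0$.

**Step 2: every section varies only along $\Phi$.** Let $t\in H_m$ and write $t=he^m$ on $W$; then $\bar\partial h=0$. We want to use the maximality of $r$, but $h$ is a quotient by $e^m$, not by an element of $H_m$. The way out is to take powers, so that everything lives in one bundle: the sections
$$s_0^m,\quad s_1s_0^{m-1},\ \dots,\ s_rs_0^{m-1},\quad t^\mu$$
all lie in $H_{\mu m}$, and dividing by $s_0^m=e^{\mu m}$ gives $\varphi_1,\dots,\varphi_r,h^\mu$. By maximality of $r$ (applied in $L^{\mu m}$, at points of $W\subset U$), $d\varphi_1\wedge\dots\wedge d\varphi_r\wedge d(h^\mu)=0$ on $W$. As $d(h^\mu)=\mu h^{\mu-1}dh$,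
$$d\varphi_1\wedge\dots\wedge d\varphi_r\wedge dh=0 \tag{5}$$
on $\{h\ne0\}$. It also holds on the interior of $\{h=0\}$, where $dh=0$. A point outside the closure of $\{h\neq0\}$ is interior to $\{h=0\}$, so the union of these two open sets is dense, and (5) holds on $W$ by continuity. Since the $d\varphi_j$ are independent, $dh\in\mathrm{span}_{\mathbb C}(d\varphi_1,\dots,d\varphi_r)$ at each point of $W$.

**Step 3: the power series.** Vectors tangent to the fibers of $\Phi|_W$ are killed by all $d\varphi_j$, hence by $dh$. So $h$ is constant on the connected fibers, and in the coordinates $(\Phi,y)$ it does not involve $y$: $h=f\circ\Phi$ with $f$ smooth on $\Delta$. Now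
$$dh=\sum_jf_{w_j}\,d\varphi_j+\sum_jf_{\bar w_j}\,d\bar\varphi_j,$$
and $d\varphi_1,\dots,d\varphi_r,d\bar\varphi_1,\dots,d\bar\varphi_r$ are linearly independent because $\Phi$ is a submersion to $\mathbb C^r=\mathbb R^{2r}$. By Step 2, $f_{\bar w_j}=0$. So $f=:f_t$ is holomorphic. (For $r=0$ this says that $h$ is constant.)

**Step 4: orders and codimension.** In the coordinates $(\Phi,y)$ the derivatives of $h$ are those of $f_t$, so the orders of vanishing agree. The map $t\mapsto f_t$ is linear, and a holomorphic function of $r$ variables has $\binom{r+k-1}r$ Taylor coefficients of order $<k$. $\square$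

The size of $W$ is not controlled, and it need not be: only the jet at $q$ is used, and $q$ and $W$ do not depend on $m$. The discs of Lemma 1 carry the information over the fixed distance $r_0$.

## 7. Two-sided bounds for $P_m$: proof of Theorem A

**Lower bound.** We produce sections as monomials. Let $m_0$, $s_0,\dots,s_d\in H_{m_0}$ and $x$ realize $d$, and let $\Phi=(s_1/s_0,\dots,s_d/s_0)$ near $x$. As in Lemma 4, $\Phi$ is a submersion at $x$, so its image contains a nonempty open subset of $\mathbb C^d$. Consider the sections $s_0^{k-|\alpha|}s_1^{\alpha_1}\cdots s_d^{\alpha_d}\in H_{km_0}$, $|\alpha|\le k$. A linear relation among them becomes, after division by $s_0^k$, a polynomial in $d$ variables vanishing on this open set; so all its coefficients are zero. Hence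
$$P_{km_0}\ge\binom{k+d}d\qquad(k\ge1). \tag{6}$$

**Upper bound.** We repeat the count of Section 5 with well-chosen centers. Cover $X$ by balls $U_i=B(p_i,r_0/2)$, $i=1,\dots,N$. Call $i$ *bad* if all sections in all $H_m$, $m\ge1$, vanish on $U_i$, and then put $q_i=p_i$. (This can happen, for instance, on a component of $X$ without sections.) If $i$ is good, Lemma 4 applied to $U_i$ gives $q_i\in U_i$ and $r_i=r(U_i)\le d$. In all cases $U_i\subset B(q_i,r_0)$, so $X=\bigcup_iB(q_i,r_0)$.

Given $m\ge1$, let $k=\lfloor2m\log_2\Lambda\rfloor+1$, so that $2^{-k}\Lambda^{2m}<1$. By Lemma 4, the subspace of $s\in H_m$ vanishing to order $\ge k$ at $q_i$ for all good $i$ has codimension at most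
$$\sum_{i\text{ good}}\binom{r_i+k-1}{r_i}\le N\binom{d+k-1}d,$$
because $\binom{r+k-1}{r}=\binom{r+k-1}{k-1}$ increases with $r$. At bad $q_i$ vanishing to order $\ge k$ is automatic. For $s$ in this subspace Lemma 2, applied at all the $q_i$, gives $\|s\|\le2^{-k}\Lambda^{2m}\|s\|$, so $s=0$. Hence, using $\binom{d+k-1}d=\prod_{j=1}^d\frac{k-1+j}j\le k^d$ and $k\le(2\log_2\Lambda+1)m$,
$$P_m\le N\binom{d+k-1}d\le C\,m^d .$$

**Conclusion.** The upper bound gives $\limsup\log P_m/\log m\le d$. By (6), along $m=km_0$ the quotient is at least $\log\binom{k+d}d/\log(km_0)\to d$. So $\kappa^J(X,(L,\mathcal J))=d$, an integer with $0\le d\le n$. $\blacksquare$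

From here on $X$ is connected, and we prove the five parts of Theorem B in turn.

## 8. A linear bound on vanishing orders: Theorem B(1)

Lemma 2 bounds a section near a point where it vanishes to high order. To conclude that the section vanishes everywhere we must propagate smallness across $X$, and for this we use the same discs with Hadamard's three circles theorem.

**Step 1: propagation over a short distance.** Choose $\delta\in(0,\frac12)$ with $K\delta<r_0/2$ and let $\alpha=\log2/\log(1/\delta)\in(0,1)$. Let $0\ne s\in H_m$, $m\ge0$, normalized by $\|s\|=1$, and put $\beta(p)=\sup_{B(p,r_0/2)}|s|\le1$. For $\mathrm{dist}(p,q)<r_0$ take $u,e,f$ from Lemma 1. For $|z|\le\delta$ the point $u(z)$ lies in $B(p,r_0/2)$, so $|f|\le\Lambda^m\beta(p)$ there; on $D$, $|f|\le\Lambda^m$. Since $\log\frac12=\alpha\log\delta+(1-\alpha)\log1$, the three circles theorem (with outer radius tending to $1$) gives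
$$|f(1/2)|\le(\Lambda^m\beta(p))^\alpha(\Lambda^m)^{1-\alpha}=\Lambda^m\beta(p)^\alpha,\qquad\text{so}\quad|s(q)|\le\Lambda^{2m}\beta(p)^\alpha .$$
(If $\beta(p)=0$, then $f=0$ and the bound is trivial.) If $\mathrm{dist}(p,p')<r_0/2$, then $B(p',r_0/2)\subset B(p,r_0)$, and therefore $\beta(p')\le\Lambda^{2m}\beta(p)^\alpha$.

**Step 2: chains.** We iterate up to a point where $|s|=1$. Cover $X$ by finitely many balls of radius $r_0/4$. As $X$ is connected, any two of them are linked by a sequence of balls in which consecutive ones meet, so their centers are at distance less than $r_0/2$. Hence there is $N'$ such that any two points of $X$ are joined by a chain of exactly $N'$ steps of length $<r_0/2$ (repetitions allowed). Go from $p$ to a point where $|s|=1$; since $1+\alpha+\alpha^2+\dots\le\frac1{1-\alpha}$,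
$$1\le\Lambda^{2m/(1-\alpha)}\,\beta(p)^{\alpha^{N'}}\qquad\text{for every }p\in X. \tag{7}$$

**Step 3: the bound.** If $s$ vanishes to order $\ge k$ at $p$, then $\beta(p)\le2^{-k}\Lambda^{2m}$ by Lemma 2. Insert this in (7) and take logarithms:
$$k\,\alpha^{N'}\log2\le2m\log\Lambda\Big(\frac1{1-\alpha}+\alpha^{N'}\Big),$$
that is, $k\le Am$ with $A$ independent of $s$, $m$, $p$. $\blacksquare$

In particular a nonzero section in $H_m$ does not vanish identically on any nonempty open set. The argument holds for any line bundle with pseudoholomorphic structure on $X$; we use this in Section 11.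

## 9. The section ring: Theorem B(2)

**$R$ is a domain.** Nonzero homogeneous elements are nonzero on dense open sets, so their product is nonzero. For general nonzero elements of $R$ look at the product of the components of highest degree.

**$H_0=\mathbb C$.** Constants are in $H_0$. If $f\in H_0$ and $p\in X$, then $f-f(p)\in H_0$ vanishes at $p$, and by B(1) with $m=0$ a nonzero element of $H_0$ vanishes nowhere. So $f=f(p)$.

**Transcendence degree at least $d+1$.** Let $\kappa^J=d\ge0$ and take $s_0,\dots,s_d\in H_{m_0}$ from Section 7. Since they have the same degree, a polynomial relation among them splits into homogeneous ones, and a homogeneous relation of degree $k$ is a linear relation among the monomials shown there to be independent. So $s_0,\dots,s_d$ are algebraically independent.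

**Not $d+2$ or more.** Suppose $\operatorname{trdeg}_{\mathbb C}R\ge d+2$. Homogeneous elements generate $R$, so there are $d+2$ algebraically independent homogeneous elements; they have positive degree because $H_0=\mathbb C$. Replace them by powers of a common degree $m$; they stay algebraically independent. Their monomials of degree $k$ are linearly independent in $H_{km}$, so $P_{km}\ge\binom{k+d+1}{d+1}$, which grows like $k^{d+1}$ and contradicts Theorem A for large $k$. $\blacksquare$

## 10. Leading exponents and lattice points: Theorem B(3)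

Theorem A leaves room for $P_m/m^d$ to oscillate. To show convergence we replace sections by the exponents of their leading terms and count lattice points in a convex set. Let $d=\kappa^J\ge0$.

**Step 1: from sections to exponents.** Apply Lemma 4 with $U=X$, so $r=d$. For $0\neq t\in H_m$, $m\ge1$, we have $f_t\ne0$, since by B(1) $t$ does not vanish on $W$. Order the exponents in $\mathbb Z^d_{\ge0}$ by the graded lexicographic order: first by total degree, then lexicographically. Each set of exponents has a least element, and the order is compatible with addition. Let $\nu(t)$ be the smallest exponent occurring in the Taylor expansion of $f_t$ at $\Phi(q)$. For example, with $d=2$ and $f_t=w_1^2+w_1w_2+w_2^3$ (expansion at $\Phi(q)=0$), $\nu(t)=(1,1)$. Three properties follow.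

First, by (4) we have $f_{tt'}=f_tf_{t'}$. The coefficient of the product at $\nu(t)+\nu(t')$ is the product of the two leading coefficients, and all other exponents that occur are larger. So $\nu(tt')=\nu(t)+\nu(t')$.

Second, $\nu$ takes exactly $P_m$ values on $H_m\setminus0$. Sections with distinct values of $\nu$ are linearly independent, so there are at most $P_m$ values; choose $t_1,\dots,t_N$ realizing all of them once. Given $t\neq0$ in $H_m$, subtract a multiple of the $t_j$ with $\nu(t_j)=\nu(t)$ to cancel the leading coefficient; the result is $0$ or has a larger $\nu$. As there are finitely many values, this ends at $0$, so the $t_j$ span $H_m$ and $N=P_m$.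

Third, the total degree $|\nu(t)|$ is the order of vanishing of $f_t$ at $\Phi(q)$, which is that of $t$ at $q$. So $|\nu(t)|\le Am$ by B(1).

Hence $S=\{(m,\nu(t)):m\ge1,\ 0\ne t\in H_m\}$ is a semigroup in $\mathbb Z\times\mathbb Z^d$, contained in $\{|v|\le Am\}$, and its level sets $S_m$ (first coordinate $m$) satisfy $\#S_m=P_m$. For $(\mathbb P^1,\mathcal O(1))$, with $\Phi$ an affine coordinate centered at $q$, $S=\{(m,j):m\ge1,\ 0\le j\le m\}$.

**Step 2: the convex set.** Let $G$ be the group generated by $S$, $E=G\otimes\mathbb R\subset\mathbb R^{1+d}$ and $1+q'=\operatorname{rank}G$. The first coordinate maps $G$ onto $a\mathbb Z$, by definition of $a$. For $a\mid m$ let $G_m$ be the part of $G$ at level $m$, a coset of $G_0$, which is a lattice of rank $q'$ in the level-$0$ part $E_0$ of $E$. Let $\mathrm{vol}$ be the volume in the levels of $E$, normalized so that $G_0$ has covolume $1$ (for $q'=0$ it counts the one point). Let $\mathcal C\subset E$ be the closed convex cone generated by $S$. (The letter $\Delta$ now denotes its slice; the ball of Lemma 4 is no longer needed.)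

The cone of finite sums $\sum c_i(m_i,v_i)$ with $c_i\ge0$ and $(m_i,v_i)\in S$ has as its level-$1$ slice the convex hull of $T=\{(1,v/m):(m,v)\in S\}$, because such a sum at level $1$ equals $\sum(c_im_i)(1,v_i/m_i)$ with $\sum c_im_i=1$. Since $T$ is bounded, the closure $\Delta$ of its convex hull is compact, the cone over $\Delta$ is closed, and it equals $\mathcal C$. So $\Delta$ is the level-$1$ slice of $\mathcal C$. As $S$ spans $E$, $\Delta$ has dimension $q'$, and $0<\mathrm{vol}(\Delta)<\infty$.

**Lemma 5.** Let $Q\subset E_0$ be compact and convex with nonempty interior. There is $c>0$ such that for all $\tau\ge c$, every coset of $G_0$ and every translate $x+\tau Q$, the number of points of the coset in $x+\tau Q$ lies between $(\tau-c)^{q'}\mathrm{vol}(Q)$ and $(\tau+c)^{q'}\mathrm{vol}(Q)$.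

*Proof.* For $q'=0$ there is exactly one point. Otherwise translate $Q$ so that it contains the ball $B_\rho$ of radius $\rho>0$ about $0$. Let $\Pi\ni0$ be a half-open fundamental parallelepiped of $G_0$, of volume $1$, contained in the ball $B_{\rho'}$ of radius $\rho'$ about $0$, and let $c=\rho'/\rho$, so that $B_{\rho'}\subset cQ$. By convexity $sQ+tQ=(s+t)Q$ for $s,t\ge0$. For $y$ in the coset and in $x+\tau Q$, the cells $y+\Pi$ are disjoint and lie in $x+\tau Q+cQ=x+(\tau+c)Q$; this gives the upper bound. Conversely, each $\xi\in x+(\tau-c)Q$ lies in $y+\Pi$ for one $y$ in the coset, and $y\in\xi-\Pi\subset\xi+B_{\rho'}\subset x+(\tau-c)Q+cQ=x+\tau Q$. So the cells of the counted points cover $x+(\tau-c)Q$; this gives the lower bound. $\square$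

We apply the lemma at level $m$, which is a translate of $E_0$.

**Step 3: upper estimate.** $S_m\subset G_m\cap m\Delta$, and $m\Delta$ is a translate of $mQ$ with $Q\subset E_0$ a translate of $\Delta$. By Lemma 5, $\limsup_{a\mid m}P_m/m^{q'}\le\mathrm{vol}(\Delta)$.

**Step 4: finitely many generators fill most of the cone.** Let $\eta>0$. We claim that there are $g_1,\dots,g_l\in S$ generating $G$ as a group such that the cone $\mathcal C'=\sum\mathbb R_{\ge0}g_i$ has level-$1$ slice $\Delta'$ with $\mathrm{vol}(\Delta')\ge\mathrm{vol}(\Delta)-\eta$. Let $c_0$ be an interior point of $\Delta$ (in its level) and $\Delta_\epsilon=c_0+(1-\epsilon)(\Delta-c_0)$, with $0<\epsilon<1$ so small that $(1-\epsilon)^{q'}\mathrm{vol}(\Delta)\ge\mathrm{vol}(\Delta)-\eta$. Then $\Delta_\epsilon$ is a compact subset of the interior of $\Delta$, and this interior is contained in the convex hull of $T$, since a convex set of full dimension and its closure have the same interior. Each point of $\Delta_\epsilon$ is interior to a small simplex inside the interior of $\Delta$; its vertices are convex combinations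 of finitely many points of $T$. By compactness finitely many points of $T$ have a convex hull containing $\Delta_\epsilon$. Take elements of $S$ giving these points. Finally $G$ is a finitely generated group generated by $S$, so finitely many elements of $S$ generate it; adding them only enlarges $\Delta'$. This proves the claim.

**Step 5: lower estimate.** We show that $S$ contains all points of $G$ in a translate of $\mathcal C'$. The set $F=G\cap\{\sum\lambda_ig_i:0\le\lambda_i\le1\}$ is finite. Write each $x\in F$ as $\sum n_i(x)g_i$ with $n_i(x)\in\mathbb Z$, choose an integer $n_*\ge1$ with $n_*+n_i(x)\ge1$ for all $i$ and $x$, and put $\gamma=n_*\sum g_i$. If $y=\sum\mu_ig_i\in\mathcal C'\cap G$ with $\mu_i\ge0$, then $x=y-\sum\lfloor\mu_i\rfloor g_i$ lies in $F$, and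
$$\gamma+y=\sum\big(\lfloor\mu_i\rfloor+n_*+n_i(x)\big)g_i$$
has all coefficients $\ge1$, so it lies in $S$. Hence $(\gamma+\mathcal C')\cap G\subset S$. Let $\gamma_0$ be the level of $\gamma$. For $m\ge\gamma_0$ the set $\gamma+\mathcal C'$ has at level $m$ a translate of $(m-\gamma_0)\Delta'$, so by Lemma 5
$$\liminf_{a\mid m}P_m/m^{q'}\ge\mathrm{vol}(\Delta')\ge\mathrm{vol}(\Delta)-\eta .$$

**Step 6: conclusion.** As $\eta$ was arbitrary, $P_m/m^{q'}\to\mathrm{vol}(\Delta)\in(0,\infty)$ along $a\mid m$. If $a\nmid m$, then $P_m=0$ by definition of $a$. So $\limsup\log P_m/\log m=q'$, and Theorem A gives $q'=d=\kappa^J$. $\blacksquare$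

For $(\mathbb P^1,\mathcal O(1))$ the set $\Delta$ is $\{1\}\times[0,1]$, and $P_m/m\to1$. For the torus of Section 2 with $c=\pi/2$ we have $d=0$, $a=2$, and $P_m=1$ for even $m$.

## 11. Maximal growth forces integrability: Theorem B(4)

Let $\kappa^J=d=n$, with $m_0$, $s_0,\dots,s_n\in H_{m_0}$ and $x$ realizing $d$, and $\varphi_j=s_j/s_0$. Where $s_0\neq0$ and the $d\varphi_j$ are independent, the $\varphi_j$ are holomorphic coordinates. The point is to show that this set is dense.

**Step 1: a pseudoholomorphic section that detects independence.** In a local frame $\varepsilon$ of $L$ with $s_j=f_j\varepsilon^{m_0}$ we have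
$$s_0^2\,d\varphi_j=(f_0\,df_j-f_j\,df_0)\,\varepsilon^{2m_0},$$
so $s_0^2d\varphi_j$ extends smoothly across $\{s_0=0\}$. Therefore
$$\omega=s_0^{2n}\,d\varphi_1\wedge\dots\wedge d\varphi_n$$
is a smooth section of $\Lambda^n\otimes L^{2nm_0}$ on $X$. On $\{s_0\ne0\}$, which is dense by B(1), it has type $(n,0)$; by continuity it does so on $X$. The line bundle $K_X=\Lambda^{n,0}$ has the pseudoholomorphic structure given by the $(n,1)$-part of $d$: the $(n,1)$-part of $d(f\eta)$ is $\bar\partial f\wedge\eta$ plus $f$ times the $(n,1)$-part of $d\eta$, and $\Lambda^{n,1}\cong\Lambda^{0,1}\otimes\Lambda^{n,0}$. So $\omega$ is a section of $K_X\otimes L^{2nm_0}$, which carries the product structure. On $\{s_0\neq0\}$, $\bar\partial\omega=0$, because $d(d\varphi_1\wedge\dots\wedge d\varphi_n)=0$ and $\bar\partial s_0^{2n}=0$; by density $\bar\partial\omega=0$ on $X$.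

**Step 2: $J$ is integrable.** Since $\omega(x)\ne0$, B(1) applied to the line bundle $K_X\otimes L^{2nm_0}$ shows that $\{\omega\neq0\}$ is dense. So $\{\omega\neq0\}\cap\{s_0\ne0\}$, an intersection of two dense open sets, is dense. Near each of its points $(\varphi_1,\dots,\varphi_n)$ is a local diffeomorphism to $\mathbb C^n$ with complex-linear differential, that is, a system of $J$-holomorphic coordinates, so the Nijenhuis tensor vanishes there. By continuity it vanishes on $X$, and $J$ is integrable by the Newlander–Nirenberg theorem.

**Step 3: $L$ is holomorphic.** Extend $\bar\partial_L$ to $L$-valued $(0,1)$-forms by $\bar\partial_L(\alpha\otimes s)=\bar\partial\alpha\otimes s-\alpha\wedge\bar\partial_Ls$. On $\{s_0\neq0\}$ a local root $e$ with $e^{m_0}=s_0$ is a frame of $L$ with $\bar\partial_Le=0$, as in Lemma 4. So $\bar\partial_L^2(fe)=\bar\partial^2f\otimes e=0$ there, since $J$ is integrable. By density $\bar\partial_L^2=0$ on $X$. In any local frame, $\bar\partial_L\varepsilon=a\otimes\varepsilon$ then gives $\bar\partial a=0$; solving $\bar\partial b=-a$ locally (the Dolbeault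 lemma) gives the holomorphic frame $e^b\varepsilon$. So $L$ is a holomorphic line bundle, the $H_m$ are its spaces of holomorphic sections, and its Iitaka dimension is $n$. $\blacksquare$

## 12. All values below $n$ on non-integrable manifolds: Theorem B(5)

We generalize the example of Section 1. Let $\tau:\mathbb P^1\to\{\operatorname{Im}>0\}$ be smooth and non-constant, and let $Y=\mathbb P^1\times\mathbb R^2/\mathbb Z^2$ with $\Lambda^{1,0}=\langle dz,\theta\rangle$, $\theta=du+\tau\,dv$. As before this is an almost complex structure, since $\operatorname{Im}\tau>0$, and the $(0,2)$-part of $d\theta$ is $-\frac{\tau_{\bar z}}{\tau-\bar\tau}d\bar z\wedge\bar\theta$. It is not identically zero, because a holomorphic map from $\mathbb P^1$ to the half-plane is constant. So $J$ is non-integrable.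

For $n\ge2$ let $X=Y\times(\mathbb P^1)^{n-2}$ with the product structure. It is connected, and it is non-integrable, since the pull-back of $\theta$ is a $(1,0)$-form whose differential has a nonzero $(0,2)$-part. The projection $\pi:X\to B=(\mathbb P^1)^{n-1}$ is a submersion, and it is $J$-holomorphic because the $dz_j$ pull back to $(1,0)$-forms. Its fibers are compact connected Riemann surfaces (tori).

**Pulled-back bundles.** For a holomorphic line bundle $M$ on $B$ let $L=\pi^*M$ with $\bar\partial_L(f\pi^*\eta)=\bar\partial f\otimes\pi^*\eta$ for local holomorphic frames $\eta$ of $M$. This is well defined: if $\eta'=h\eta$ with $h$ holomorphic, then $h\circ\pi$ is $J$-holomorphic. A pseudoholomorphic section of $L^m$ is, locally over $B$, of the form $f\,\pi^*\eta^m$ with $f$ $J$-holomorphic. On each fiber $f$ is a holomorphic function on a compact connected Riemann surface, so it is constant there; hence $f=g\circ\pi$, with $g$ smooth because $\pi$ is a submersion. As $dg\circ d\pi=df$ is complex linear and $d\pi$ is complex linear and onto, $dg$ is complex linear, so $g$ is holomorphic.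 Conversely, for $g$ holomorphic $g\circ\pi$ is $J$-holomorphic. Thus $P_m=h^0(B,M^m)$.

**The values.** For $M=\mathcal O(\epsilon_1,\dots,\epsilon_{n-1})$ with $\epsilon_j\in\{0,1\}$,
$$P_m=\prod_{j=1}^{n-1}(\epsilon_jm+1),\qquad\kappa^J=\sum_j\epsilon_j,$$
which takes every value $0,\dots,n-1$. For $M=\mathcal O(-1,0,\dots,0)$, $P_m=0$ for all $m\ge1$ and $\kappa^J=-\infty$. By B(4) the value $n$ cannot occur on a connected $X$ with non-integrable $J$. For $(\mathbb P^n,\mathcal O(1))$, $P_m=\binom{m+n}n$ and $\kappa=n$. $\blacksquare$
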